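\title{Odd-distance colorings of planar graphs}

\begin{abstract}
An odd-distance coloring of a graph gives different colors to any two vertices at odd distance. We show that, for planar graphs, the number of colors needed is not bounded by any function of the largest number of vertices pairwise at odd distance. For every $n\ge 2$ we construct a planar graph with at most $4n^4$ vertices that has no $5$ vertices pairwise at odd distance and needs at least $\log_2 n$ colors. The graph is the dual of an arrangement of chords of a circle, with extra vertices whose odd distances form a shift graph. As a complement, every graph with no $K_{3,3}$ minor and no $3$ vertices pairwise at odd distance has an odd-distance coloring with at most $11$ colors.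
\end{abstract}

\section{Introduction}

Graphs are finite and simple, and $d_G(u,v)$ is the number of edges of a shortest path from $u$ to $v$ in $G$. An \emph{odd-distance coloring} of $G$ is a coloring of the vertices in which any two vertices at odd distance receive different colors; vertices in different components are not at odd distance. Let $O(G)$ be the graph on $V(G)$ that joins two vertices when their distance in $G$ is odd. An odd-distance coloring of $G$ is a proper coloring of $O(G)$, and $k$ vertices pairwise at odd distance form a clique of size $k$ in $O(G)$. So the least number of colors is the chromatic number $\chi(O(G))$, the largest number of vertices pairwise at odd distance is the clique number $\omega(O(G))$, and $\chi(O(G))\ge\omega(O(G))$.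

Adjacent vertices are at distance $1$, so $G$ is a subgraph of $O(G)$. If $G$ is bipartite, the bipartition is already an odd-distance coloring, because every path between two vertices of the same class has even length. With odd cycles the situation changes. It is known that no constant number of colors suffices for all planar graphs, since there are outerplanar graphs with arbitrarily many vertices pairwise at odd distance. Here is such a family; it also contains the mechanism that we use later.

\begin{example}\label{ex:path}
Take the path with vertices $0,1,\dots,2k-1$ in this order, and for $0\le i<k$ add a vertex $t_i$ adjacent to $2i$ and $2i+1$. Drawing the path on a line and each $t_i$ above it puts all vertices on the unbounded face, so the graph is outerplanar. A detour through $t_i$ replaces one edge by two, so path vertices $u,v$ remain at distance $|u-v|$. For $i<j$ we get $d(t_i,t_j)=1+(2j-(2i+1))+1=2(j-i)+1$. Thus $t_0,\dots,t_{k-1}$ are pairwise at odd distance.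
\end{example}

In this example many colors are needed for the most visible reason, a large clique in $O(G)$. It is natural to ask whether this is the only reason. The following question is posed in \cite{NO}.

\begin{quote}
\emph{Is there a function $f\colon\mathbb N\to\mathbb N$ such that, for every positive integer $k$, every planar graph without $k$ vertices pairwise at odd distance has an odd-distance coloring with at most $f(k)$ colors?}
\end{quote}

For $k=1$ the statement is vacuous, and for $k=2$ the graph has no edge and one color suffices. Without planarity the statement fails at $k=3$. Indeed, start from a triangle-free graph of large chromatic number, such as a shift graph (Section~\ref{sec:shift}), and add edges as long as no triangle appears. In the resulting graph $H$ any two non-adjacent vertices have a common neighbor, so all distances are at most $2$ and $O(H)=H$, which is triangle-free and has large chromatic number. This argument puts the whole difficulty into distance $1$, and it has no planar analog: a planar graph has a vertex of degree at most $5$, as do all its subgraphs, so its own chromatic number is at most $6$. A planar counterexample must encode a graph of large chromatic number and small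 clique number in the parities of long distances. One may well guess that planarity leaves no room for this, and for $k=3$ the guess is right (Theorem~\ref{thm:eleven}). The answer to the question is nevertheless negative.

\begin{theorem}\label{thm:main}
For every $n\ge 2$ there is a connected planar graph $G_n$ with at most $4n^4$ vertices such that $\omega(O(G_n))\le 4$ and $\chi(O(G_n))\ge\log_2 n$. Hence the function $f$ of the question does not exist: for every $k\ge5$, no finite bound on the number of colors is possible for planar graphs without $k$ vertices pairwise at odd distance. There are such graphs on $N$ vertices, with $N$ arbitrarily large, that need at least $\frac14\log_2N-\frac12$ colors.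
\end{theorem}

\begin{theorem}\label{thm:eleven}
Every planar graph, and more generally every graph without a $K_{3,3}$ minor, with no $3$ vertices pairwise at odd distance has an odd-distance coloring with at most $11$ colors.
\end{theorem}

So a bound exists for $k\le3$, with $f(3)\le 11$, and none exists for $k\ge5$. The case $k=4$ is not settled here.

To see the idea behind Theorem~\ref{thm:main}, look again at Example~\ref{ex:path} and put $x_i=2i$. For a path vertex $v$ we have $d(t_i,v)=d(x_i,v)+\varepsilon_i(v)$, where $\varepsilon_i(v)=0$ if $v>x_i$ and $\varepsilon_i(v)=1$ if $v\le x_i$: the extra neighbor $2i+1$ saves one step to the right and nothing to the left. The distance computed in the example reads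
\[
d(t_i,t_j)=d(x_i,x_j)+\varepsilon_i(x_j)+\varepsilon_j(x_i).
\]
The first term is even, so the parity is decided by the two corrections, and on a line exactly one of them equals $1$. This produces a complete graph. To produce a graph with small cliques we need to prescribe more freely where $\varepsilon_i$ equals $1$. We replace the path by a two-dimensional bipartite graph with explicit distances, the dual of an arrangement of chords (Section~\ref{sec:cells}), and give each added vertex two shortcuts instead of one (Section~\ref{sec:ports}). Then $\varepsilon_i$ becomes the indicator of the strip between two chords, and the strip can be aimed at any arc of the circle. Section~\ref{sec:arr} aims the strips so that the added vertices induce a shift graph in $O(G)$. Theorem~\ref{thm:eleven} is proved independently in Section~\ref{sec:eleven}.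

\section{Shift graphs}\label{sec:shift}

Let $V_n=\{(a,b):1\le a<b\le n\}$ with $a,b$ integers, and write $j=(j_1,j_2)$ for $j\in V_n$. For $i,j\in V_n$ write $i\to j$ if $j_1=i_2$. The \emph{shift graph} $\mathrm{Sh}_n$ has vertex set $V_n$, and $i,j$ are adjacent if $i\to j$ or $j\to i$. Since $i\to j$ implies $i_1<i_2=j_1$, the relations $i\to j$ and $j\to i$ never hold together. For instance, $\mathrm{Sh}_3$ has the three vertices $(1,2),(1,3),(2,3)$ and the single edge $(1,2)\to(2,3)$.

\begin{lemma}\label{lem:shift}
The graph $\mathrm{Sh}_n$ is triangle-free, and $\chi(\mathrm{Sh}_n)\ge\log_2n$.
\end{lemma}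

\begin{proof}
Adjacent vertices have different first coordinates, and the arrow goes from the smaller first coordinate to the larger. In a triangle $i,j,l$ with $i_1<j_1<l_1$ we would have $i\to j$ and $i\to l$, hence $j_1=i_2=l_1$, a contradiction.

Take a proper coloring with $r$ colors, and for $1\le a\le n$ let $C_a$ be the set of colors of the vertices with first coordinate $a$. If $a<b$, the color of $(a,b)$ lies in $C_a$. It does not lie in $C_b$, because $(a,b)$ is adjacent to every vertex with first coordinate $b$. So $C_1,\dots,C_n$ are distinct subsets of a set of $r$ colors, and $n\le2^r$.
\end{proof}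

One more property makes shift graphs suitable for a construction on a circle. Let $\prec$ be the lexicographic order on $V_n$. For $i=(a,b)$, the set $\{j:i\to j\}$ consists of the vertices with first coordinate $b$, and it is an interval of $\prec$.

\section{The cell graph of a chord arrangement}\label{sec:cells}

We need a planar graph in which distances are known exactly and which contributes only small cliques to $O(G)$. Duals of chord arrangements have both properties.

Let $D$ be the open unit disc and $\Gamma$ its boundary circle. A \emph{chord} is the segment between two distinct points of $\Gamma$; it is the intersection of its line with $D\cup\Gamma$. A chord \emph{separates} two points if they lie on opposite sides of its line. An \emph{arrangement} is a finite set of chords with pairwise distinct endpoints, and its \emph{cells} are the connected components of $D$ minus the chords. Choose a side of each chord: the points of $D$ on all the chosen sides form the intersection of $D$ with open half-planes, an open convex set. The nonempty sets of this kind are connected, open and disjoint, and they cover $D$ minus the chords, so they are the cells. Thus cells are convex, each cell lies on one side of each chord,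 and it makes sense to say that a chord separates two cells.

A \emph{gate} is a point of $D$ that lies on exactly one chord $\ell$. A small disc around a gate meets no other chord, and $\ell$ cuts it into two halves, each contained in a cell. These two cells are the only ones whose closure contains the gate, and they are separated by $\ell$ and by no other chord. The \emph{cell graph} $B$ has the cells as vertices, two cells being adjacent if they arise in this way from some gate, that is, if they share a piece of a chord. For parallel chords $B$ is a path, as in Example~\ref{ex:path}; for two crossing chords it is a $4$-cycle.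

\begin{lemma}\label{lem:cells}
Let $B$ be the cell graph of an arrangement of $m$ chords.
\begin{itemize}
\item[(a)] For cells $u,v$, the distance $d_B(u,v)$ is the number of chords separating $u$ from $v$. In particular $B$ is connected.
\item[(b)] No three cells are pairwise at odd distance in $B$.
\item[(c)] There are at most $1+\frac{m(m+1)}2$ cells.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $s$ be the number of separating chords. Each step of a path in $B$ changes the side of exactly one chord, and a path from $u$ to $v$ must change the side of each separating chord; so $d_B(u,v)\ge s$. For the converse we may take $u\neq v$. Two chords meet in at most one point, so there are finitely many crossing points. Fix $y\in u$, and choose $z$ in the open set $v$ off the finitely many lines that join $y$ to a crossing point. The segment $yz$ lies in $D$ and contains no crossing point. It meets each separating chord once and no other chord, so it meets the union of the chords in exactly $s$ points, all of them gates. The cells it traverses form a walk of length $s$ from $u$ to $v$ in $B$.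

(b) Given three cells, each chord separates either none or exactly two of the three pairs. By (a) the three distances have even sum, so they are not all odd.

(c) Insert the chords one at a time, starting from one cell. The $h$-th chord meets the earlier ones in at most $h-1$ points, which cut it into at most $h$ pieces, each inside one existing cell. So it meets at most $h$ cells, splits each of them in two, and leaves the others unchanged. The total is at most $1+\sum_{h=1}^m h$.
\end{proof}

The chords that separate cells touching the circle can be read off from the order of the endpoints. Let $y\in\Gamma$ not be an endpoint. A small disc around $y$ meets no chord, and its intersection with $D$ is convex, so it lies in one cell, denoted $c(y)$. This is the only cell whose closure contains $y$, and it lies on the same side of every chord as $y$. Hence, for two such points $y,y'$ and either arc of $\Gamma$ between them,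
\begin{equation}\label{eq:arc}
\text{$\ell$ separates $c(y)$ from $c(y')$}\iff\text{exactly one endpoint of $\ell$ lies on the arc.}
\end{equation}

\section{Terminals and strips}\label{sec:ports}

We now attach new vertices from outside the disc. The difficulty is that a new vertex must shift some parities without shortening any distance in $B$, since otherwise Lemma~\ref{lem:cells} is lost. Passing through a new vertex costs two edges, so nothing is shortened when its neighbors are pairwise at distance at most $2$ in $B$. Three consecutive cells along the circle satisfy this. Four consecutive cells, separated by three different chords, do not: the extreme two are at distance $3$.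

A \emph{port} is a closed arc $J$ of $\Gamma$ with ends $q^-,q^+$ and a marked inner point $p$, none of the three an endpoint of a chord, such that exactly one chord endpoint lies between $q^-$ and $p$ on $J$, exactly one lies between $p$ and $q^+$, and these two endpoints belong to different chords $\ell^-$ and $\ell^+$. Put $x=c(p)$ and $w^\pm=c(q^\pm)$. By \eqref{eq:arc}, $\ell^\pm$ is the only chord separating $x$ from $w^\pm$, and $w^+,w^-$ are separated by exactly $\ell^+$ and $\ell^-$. By Lemma~\ref{lem:cells}(a), the cells $w^-,x,w^+$ are distinct, $x$ is adjacent to $w^+$ and to $w^-$, and $d_B(w^+,w^-)=2$.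

Let $(J_i)_{i\in T}$ be a family of ports with pairwise disjoint arcs, such that the $2|T|$ chords $\ell_i^\pm$ are all distinct; the data of $J_i$ carry the index $i$. Let $G$ be obtained from $B$ by adding, for each $i\in T$, a vertex called a \emph{terminal} and again denoted $i$, adjacent to exactly $x_i,w_i^+,w_i^-$. The \emph{strip} of $i$ is the set of cells separated from $x_i$ by neither $\ell_i^+$ nor $\ell_i^-$, and for a cell $v$ we put $\varepsilon_i(v)=1$ if $v$ belongs to the strip of $i$ and $\varepsilon_i(v)=0$ otherwise. See Figure~\ref{fig:port}.

\begin{lemma}\label{lem:ports}
The graph $G$ is connected and planar, and $d=d_G$ satisfies: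
\begin{itemize}
\item[(i)] $d(u,v)=d_B(u,v)$ for cells $u,v$;
\item[(ii)] $d(i,v)=d(x_i,v)+\varepsilon_i(v)$ for a terminal $i$ and a cell $v$;
\item[(iii)] $d(i,j)=d(x_i,x_j)+\varepsilon_i(x_j)+\varepsilon_j(x_i)$ for terminals $i\ne j$.
\end{itemize}
\end{lemma}

\begin{proof}
The graph $G$ is connected because $B$ is and every terminal has a neighbor in $B$.

\emph{Planarity.} Place each cell $u$ at a point $z_u\in u$. For each edge $uv$ of $B$ choose a gate $g_{uv}$ in the closures of $u$ and $v$, and draw the edge as the union of the segments $z_ug_{uv}$ and $g_{uv}z_v$. Draw also the segments from $p_i,q_i^+,q_i^-$ to $z_{x_i},z_{w_i^+},z_{w_i^-}$ respectively. Each segment joins $z_u$ to a boundary point of the open convex set $u$, so it lies in $u$ except for that point, and two segments from $z_u$ to different boundary points meet only at $z_u$. The gates of different edges are different, since a gate lies in the closure of only two cells, and the points $p_i,q_i^\pm$ are all different and lie on $\Gamma$, where there is no gate. So the segments meet only at the points $z_u$ and, in pairs forming an edge of $B$, at the gates. Outside the disc, the region $\{\rho y:1\le\rho\le2,\ y\in J_i\}$ is a rectangle $[1,2]\times J_i$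 in polar coordinates. Place the terminal $i$ at $2p_i$ and join it to $q_i^-,p_i,q_i^+$ by curves that are straight in these coordinates. The rectangles are pairwise disjoint because the arcs $J_i$ are, so this completes a drawing of $G$ without crossings.

(i) The inequality $d\le d_B$ holds because $B$ is a subgraph of $G$. Terminals are pairwise non-adjacent, so on a shortest path between two cells each terminal $i$ is preceded and followed by cells among $x_i,w_i^+,w_i^-$. These are at distance at most $2$ in $B$, so each passage through a terminal can be replaced by a walk in $B$ that is no longer.

(ii) We have $d(i,v)=1+\min\{d(x_i,v),d(w_i^+,v),d(w_i^-,v)\}$. The cells $x_i$ and $w_i^\pm$ lie on the same side of every chord except $\ell_i^\pm$. By (i) and Lemma~\ref{lem:cells}(a), $d(w_i^\pm,v)=d(x_i,v)-1$ if $\ell_i^\pm$ separates $x_i$ from $v$, and $d(w_i^\pm,v)=d(x_i,v)+1$ otherwise. So the minimum is $d(x_i,v)$ if $v$ is in the strip of $i$, and $d(x_i,v)-1$ if it is not.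

(iii) Let $y$ be a neighbor of $j$. The only chord that can separate $y$ from $x_j$ is $\ell_j^+$ or $\ell_j^-$, and these differ from $\ell_i^+$ and $\ell_i^-$; this is where the distinctness of the chords is used. Hence $\varepsilon_i(y)=\varepsilon_i(x_j)$. Taking minima over the three neighbors $y$ of $j$ and using (ii),
\[
d(i,j)=1+\min_{y}d(i,y)=\varepsilon_i(x_j)+1+\min_{y}d(x_i,y)=\varepsilon_i(x_j)+d(j,x_i).
\]
By (ii) for the terminal $j$, $d(j,x_i)=d(x_j,x_i)+\varepsilon_j(x_i)$.
\end{proof}

\begin{figure}
\centering
\begin{tikzpicture}
\fill[gray!20] (168:2.6) -- (25:2.6) arc (25:-25:2.6) -- (192:2.6) arc (192:168:2.6) -- cycle;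
\draw (0,0) circle (2.6);
\draw[thick] (168:2.6) -- node[below,pos=.6] {$\ell_i^+$} (25:2.6);
\draw[thick] (192:2.6) -- node[above,pos=.6] {$\ell_i^-$} (-25:2.6);
\draw[thick,dashed] (154:2.6) -- node[above,pos=.6] {$\tilde\ell_i^+$} (38:2.6);
\draw[thick,dashed] (206:2.6) -- node[below,pos=.6] {$\tilde\ell_i^-$} (-38:2.6);
\draw[dotted] (120:2.6) -- (240:2.6);
\draw[very thick] (45:2.75) arc (45:19:2.75) (14:2.75) arc (14:-14:2.75) (-19:2.75) arc (-19:-45:2.75);
\node at (32:3.1) {$L_b$}; \node at (0:3.1) {$P_b$}; \node at (-32:3.1) {$R_b$};
\draw (-3.5,0) -- (-1.85,0) (-3.5,0) -- (161:2.6) -- (-1.85,0.9) -- (-1.85,-0.9) -- (199:2.6) -- (-3.5,0);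
\fill (-3.5,0) circle (2.2pt) node[left] {$i$};
\fill (-1.85,0) circle (2.2pt) node[right] {$x_i$};
\fill (-1.85,0.9) circle (2.2pt) node[right] {$w_i^+$};
\fill (-1.85,-0.9) circle (2.2pt) node[right] {$w_i^-$};
\fill (180:2.6) circle (1.2pt) (161:2.6) circle (1.2pt) (199:2.6) circle (1.2pt);
\fill (8:2.6) circle (1.2pt) (0:2.6) circle (1.2pt) (-8:2.6) circle (1.2pt);
\node at (-2.84,0.18) {$p_i$}; \node at (158:2.95) {$q_i^+$}; \node at (202:2.95) {$q_i^-$};
\end{tikzpicture}
\caption{A terminal $i=(a,b)$, placed outside the disc and joined to the three cells $w_i^-,x_i,w_i^+$ that are consecutive along the circle. Its strip, between the chords $\ell_i^+$ and $\ell_i^-$, is shaded; it reaches the circle only near $p_i$ and around the arc $P_b$, which carries the points $p_j$ with $j_1=b$. The dashed chords are the twins, and the dotted chord stands for the chords of other terminals. The order on the circle runs clockwise.}\label{fig:port}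
\end{figure}

\section{An arrangement for the shift graph}\label{sec:arr}

By Lemma~\ref{lem:ports}(iii), the terminals induce $\mathrm{Sh}_n$ in $O(G)$ as soon as two conditions hold: the strip of $i$ contains $x_j$ exactly when $i\to j$, and all distances $d(x_i,x_j)$ are even. For the first condition we place the points $p_i$ on the circle in lexicographic order and let $\ell_i^+$ and $\ell_i^-$ end just before and just after the interval $\{j:i\to j\}$. These chords also separate pairs $x_j,x_l$ that have nothing to do with $i$, which spoils the second condition. We repair it by doubling: each chord receives a twin that separates the same pairs of points $p_j$. Only the order of the endpoints on the circle matters, so we describe only that.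

\subsection*{The graph $G_n$}
Remove one point from $\Gamma$ and order the rest clockwise, so that it becomes an interval. Choose disjoint closed arcs in the order
\[
L_1<P_1<R_1<L_2<P_2<R_2<\dots<L_n<P_n<R_n .
\]
Inside $P_a$ choose disjoint subarcs, one for each $i=(a,b)\in V_n$, in increasing order of $b$, and in the subarc of $i$ choose seven points
\[
\tilde s_i^-<q_i^-<s_i^-<p_i<s_i^+<q_i^+<\tilde s_i^+ .
\]
Then $p_i<p_j$ if and only if $i\prec j$. For $i=(a,b)$ take four chords: $\ell_i^+$ and its \emph{twin} $\tilde\ell_i^+$ join $s_i^+$ and $\tilde s_i^+$ to points of $L_b$, while $\ell_i^-$ and its twin $\tilde\ell_i^-$ join $s_i^-$ and $\tilde s_i^-$ to points of $R_b$. The endpoints in the arcs $L_b,R_b$ are chosen distinct and otherwise arbitrary. All endpoints are then distinct, so we have an arrangement of $m=4\binom n2$ chords. The only endpoints in the subarc of $i$ are $s_i^\pm$ and $\tilde s_i^\pm$, so $J_i=[q_i^-,q_i^+]$ with marked point $p_i$ is a port with chords $\ell_i^\pm$. The arcs $J_i$ are disjoint and the chords $\ell_i^\pm$ are distinct. Let $G_n$ be the graph $G$ of Section~\ref{sec:ports} for these ports, with set of terminals $T=V_n$, and write $d=d_{G_n}$.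

For a chord $\ell$ with endpoints $s<t$, let $I(\ell)$ be the set of $j\in V_n$ with $s<p_j<t$. By \eqref{eq:arc}, $\ell$ separates $x_j$ from $x_l$ if and only if exactly one of $j,l$ belongs to $I(\ell)$. Let $i=(a,b)$. Since $a<b$, the arc $P_a$ precedes $L_b$ and $R_b$, so $s_i^\pm$ and $\tilde s_i^\pm$ are the smaller endpoints of their chords. The only point $p_j$ in the subarc of $i$ is $p_i$, so $p_j>s_i^+$ and $p_j>\tilde s_i^+$ both mean $i\prec j$, while $p_j>s_i^-$ and $p_j>\tilde s_i^-$ both mean $i\preceq j$. A point $p_j$ precedes a given point of $L_b$ if and only if $j_1<b$, and a given point of $R_b$ if and only if $j_1\le b$. Therefore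
\begin{equation}\label{eq:spans}
\begin{aligned}
I(\ell_i^+)=I(\tilde\ell_i^+)&=I_i^+:=\{j: i\prec j,\ j_1<b\},\\
I(\ell_i^-)=I(\tilde\ell_i^-)&=I_i^-:=\{j: i\preceq j,\ j_1\le b\}.
\end{aligned}
\end{equation}

\subsection*{The case $n=3$}
Write $ab$ for $(a,b)$. The points are $p_{12}<p_{13}$ in $P_1$ and $p_{23}$ in $P_2$, and \eqref{eq:spans} gives
\[
\begin{array}{c|ccc}
i&12&13&23\\ \hline
I_i^+&\{13\}&\{23\}&\emptyset\\
I_i^-&\{12,13,23\}&\{13,23\}&\{23\}
\end{array}
\]
The cell $x_j$ is in the strip of $i$ when $i$ and $j$ are not told apart by $I_i^+$ or by $I_i^-$. For $i=12$, the set $I_{12}^+$ excludes $x_{13}$ from the strip, and $x_{23}$ is in it. For $i=13$, the set $I_{13}^-$ excludes $x_{12}$ and $I_{13}^+$ excludes $x_{23}$. For $i=23$, the set $I_{23}^-$ excludes both $x_{12}$ and $x_{13}$. So $\varepsilon_{12}(x_{23})=1$, and $\varepsilon_i(x_j)=0$ for the other pairs $i\ne j$. Next count the sets in the table that contain exactly one of two given terminals. For $12,13$ they are $I_{12}^+,I_{13}^-$; for $12,23$ they are $I_{13}^+,I_{13}^-,I_{23}^-$; for $13,23$ they are $I_{12}^+,I_{13}^+,I_{23}^-$. Each set comes from two chords, so the distances between the cells $x_i$ are $4,6,6$, and Lemma~\ref{lem:ports}(iii)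 gives
\[
d(12,13)=4,\qquad d(12,23)=6+1=7,\qquad d(13,23)=6 .
\]
The only odd pair is the edge of $\mathrm{Sh}_3$. If the twins are deleted, the arcs $J_i$ are still ports, and the same count gives the distances $2$, $3+1=4$ and $3$: the odd pair is then $13,23$, which is not an edge of $\mathrm{Sh}_3$.

\subsection*{The general case}

\begin{lemma}\label{lem:parity}
For terminals $i\ne j$ of $G_n$, the distance $d(x_i,x_j)$ is even, and $\varepsilon_i(x_j)=1$ if and only if $i\to j$. Consequently $d(i,j)$ is odd if and only if $i$ and $j$ are adjacent in $\mathrm{Sh}_n$.
\end{lemma}

\begin{proof}
By \eqref{eq:spans}, a chord separates $x_i$ from $x_j$ if and only if its twin does. So the number of separating chords is even, and it equals $d(x_i,x_j)$ by Lemmas~\ref{lem:cells}(a) and~\ref{lem:ports}(i).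

Let $i=(a,b)$. Then $i\notin I_i^+$ and $i\in I_i^-$, so $x_j$ is in the strip of $i$ if and only if $j\in I_i^-\setminus I_i^+$. An element $j\neq i$ of $I_i^-$ satisfies $i\prec j$, so it lies outside $I_i^+$ exactly when $j_1=b$. Conversely, if $j_1=b$ then $i\prec j$ because $a<b$, and $j\in I_i^-\setminus I_i^+$. Thus $\varepsilon_i(x_j)=1$ if and only if $j_1=b$, that is, $i\to j$.

By Lemma~\ref{lem:ports}(iii), $d(i,j)$ is odd if and only if exactly one of $i\to j$ and $j\to i$ holds. The two never hold together, so this is adjacency in $\mathrm{Sh}_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]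
The graph $G_n$ is connected and planar by Lemma~\ref{lem:ports}. It has $m=2n(n-1)\le2n^2$ chords, hence at most $1+n^2(2n^2+1)$ cells by Lemma~\ref{lem:cells}(c), and it has $\binom n2\le\frac{n^2}2$ terminals. So $N=|V(G_n)|\le 2n^4+\frac32n^2+1\le4n^4$.

By Lemma~\ref{lem:parity} the terminals induce $\mathrm{Sh}_n$ in $O(G_n)$, so $\chi(O(G_n))\ge\log_2n$ by Lemma~\ref{lem:shift}. A clique of $O(G_n)$ contains at most $2$ cells, by Lemmas~\ref{lem:ports}(i) and~\ref{lem:cells}(b), and at most $2$ terminals, because $\mathrm{Sh}_n$ is triangle-free. Hence $\omega(O(G_n))\le4$.

For every $k\ge5$, each $G_n$ is a planar graph without $k$ vertices pairwise at odd distance, and the number of colors it needs tends to infinity with $n$; so no value $f(k)$ can work. Finally $N\ge\binom n2$ is arbitrarily large, and $N\le4n^4$ gives $\log_2N\le2+4\log_2n$, that is, $\log_2n\ge\frac14\log_2N-\frac12$.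
\end{proof}

\begin{remark}
For $n\ge3$ the bound $\omega(O(G_n))\le4$ is attained, so the graphs $G_n$ say nothing about $k=4$. Take $i\to j$ and the vertices $i,j,x_j,w_i^+$. The distance $d(i,j)$ is odd, and $d(j,x_j)=d(i,w_i^+)=1$. Since $d(x_i,x_j)$ is even, $d(i,x_j)=d(x_i,x_j)+1$ and $d(x_j,w_i^+)=d(x_j,x_i)\pm1$ are odd. Lastly $\varepsilon_j(w_i^+)=\varepsilon_j(x_i)=0$, since only $\ell_i^+$ separates $w_i^+$ from $x_i$, so $d(j,w_i^+)=d(x_j,w_i^+)$ is odd.
\end{remark}

\section{No three vertices pairwise at odd distance}\label{sec:eleven}

A graph $G$ has a \emph{$K_{3,3}$ minor} if it contains six pairwise disjoint vertex sets $A_0,A_1,A_2,A_0',A_1',A_2'$, each inducing a connected subgraph, with an edge between $A_s$ and $A_t'$ for all $s,t$. Planar graphs have no $K_{3,3}$ minor, since $K_{3,3}$ is not planar and planarity is preserved by deleting vertices and edges and by contracting edges.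

Suppose that $O=O(G)$ is triangle-free. Then for each vertex $z$ the set $N_O(z)$ of vertices at odd distance from $z$ is independent in $O$, and can receive a single color. It therefore suffices to find a set $Z$ of at most $11$ vertices such that every vertex is at odd distance from some member of $Z$. In a connected bipartite graph the two ends of an edge form such a set. In the non-bipartite case we start from an odd cycle, and the first task is to see which odd cycles can occur.

Consider a cycle of odd length on its own. Three vertices that cut it into three arcs of odd lengths, each less than half of the total, are pairwise at odd distance. For length $4m+3$ the arcs $1,2m+1,2m+1$ do this, and for length $4m+1$ with $m\ge2$ the arcs $3,2m-1,2m-1$ do. Only length $5$ survives: in $C_5$ all distances are at most $2$, so $O(C_5)=C_5$ is triangle-free. Inside a larger graph the difficulty is that distances along a closed walk may be shortened by paths outside it. The next proof shows that the absence of triangles in $O$ excludes such shortcuts.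

\begin{lemma}\label{lem:five}
Let $G$ be a connected graph with $O(G)$ triangle-free, and write $d=d_G$. If $uu'$ is an edge and $d(v,u)=d(v,u')=r$, then $r=2$ and $G$ has a $5$-cycle.
\end{lemma}

\begin{proof}
Since $u\ne u'$ we have $r\ge1$. If $r$ were odd, $v,u,u'$ would form a triangle of $O(G)$. So $r=2m$ with $m\ge1$. A shortest path from $v$ to $u$, the edge $uu'$, and a shortest path from $u'$ to $v$ form a closed walk $c_0,c_1,\dots,c_{4m}$, with indices modulo $4m+1$, where $c_0=v$, $c_{2m}=u$, $c_{2m+1}=u'$. Consider the statement
\[
S_t:\qquad d(c_t,c_{t+2m})=d(c_t,c_{t+2m+1})=2m ,
\]
which says that both ends of the edge opposite to $c_t$ are as far from $c_t$ in $G$ as along the walk. The hypothesis is $S_0$.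

We show that $S_t$ implies $S_{t+2m}$. The walk $c_t,c_{t-1},\dots,c_{t-2m}$ has length $2m$ and ends at $c_{t-2m}=c_{t+2m+1}$, so by $S_t$ it is a shortest path. Hence $d(c_{t-1},c_{t+2m+1})=2m-1$ is odd. The vertices $c_{t+2m}$ and $c_{t+2m+1}$ are adjacent, so $d(c_{t-1},c_{t+2m})$ is even, for otherwise these three vertices would form a triangle of $O(G)$. This even number differs by at most $1$ from $d(c_t,c_{t+2m})=2m$, so it equals $2m$. Put $s=t+2m$. Then $c_{s+2m}=c_{t-1}$ and $c_{s+2m+1}=c_t$, and both are at distance $2m$ from $c_s=c_{t+2m}$. This is $S_s$.

Since $2\cdot2m\equiv-1$ modulo $4m+1$, the residue $2m$ generates all residues modulo $4m+1$, and $S_t$ holds for every $t$. So each walk $c_t,\dots,c_{t+2m}$ is a shortest path, and $d(c_t,c_{t+h})=h$ for $0\le h\le2m$. If $m\ge2$, then $d(c_0,c_3)=3$, $d(c_3,c_{2m+2})=2m-1$ and $d(c_{2m+2},c_{4m+1})=2m-1$ with $c_{4m+1}=c_0$, which gives a triangle of $O(G)$. So $m=1$ and $r=2$. Any two of the indices $0,\dots,4$ differ by $1$ or $2$ modulo $5$, so the vertices $c_0,\dots,c_4$ are at positive distance from each other, and they form a $5$-cycle.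
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:eleven}]
Let $G$ have no $K_{3,3}$ minor and let $O=O(G)$ be triangle-free. Both properties pass to components, and colors can be reused on different components, so we may assume that $G$ is connected. If $G$ is bipartite, $2$ colors suffice. Otherwise fix a vertex $v_0$. The parity of $d(v_0,\cdot)$ is not a proper $2$-coloring, and the distances from $v_0$ to the ends of an edge differ by at most $1$, so some edge has both ends at the same distance from $v_0$. By Lemma~\ref{lem:five} there is a $5$-cycle $C=c_0c_1c_2c_3c_4$.

\emph{Vertices not covered by $C$.} Let $U_0$ be the set of vertices at even distance from all of $c_0,\dots,c_4$, and let $v\in U_0$. The distances from $v$ to consecutive vertices of $C$ are even and differ by at most $1$, so all five are equal, and by Lemma~\ref{lem:five} applied to the edge $c_0c_1$ they equal $2$. Hence $v\notin C$, the vertex $v$ has no neighbor on $C$, and for $h=0,1,2$ we can choose a common neighbor $y_h(v)$ of $v$ and $c_h$, which is not on $C$. Put $Y(v)=\{y_0(v),y_1(v),y_2(v)\}$ and $A(v)=\{v\}\cup Y(v)$. The set $A(v)$ is connected, disjoint from $C$, and has a neighbor at each of $c_0,c_1,c_2$. Three pairwise disjoint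 sets of this kind, together with $\{c_0\},\{c_1\},\{c_2\}$, give a $K_{3,3}$ minor.

\emph{Forcing disjointness.} The sets $A(v)$ may overlap. We therefore add the vertices of one set $Y(w)$ to the covering set: a vertex that is still not covered is not adjacent to $Y(w)$, and this makes its own set disjoint from $A(w)$. If $U_0\ne\emptyset$, pick $w_0\in U_0$ and let $U_1$ be the set of vertices of $U_0$ at even distance from all of $Y(w_0)$. If $U_1\ne\emptyset$, pick $w_1\in U_1$ and let $U_2$ be the set of vertices of $U_1$ at even distance from all of $Y(w_1)$. Suppose that $U_2$ is defined and contains a vertex $w_2$, and let $0\le s<t\le2$. Then $w_t\in U_{s+1}$ is at even distance from every vertex of $Y(w_s)$, so it is adjacent to none of them. Since $w_s$ is adjacent to all vertices of $Y(w_s)$, we get $w_t\ne w_s$; since $w_t$ is adjacent to all vertices of $Y(w_t)$, we get $Y(w_t)\cap Y(w_s)=\emptyset$. Moreover every vertex of $Y(w_s)\cup Y(w_t)$ has a neighbor on $C$, while $w_s$ and $w_t$ have none, so $w_t\notin Y(w_s)$ and $w_s\notin Y(w_t)$. Thus $A(w_0),A(w_1),A(w_2)$ are pairwise disjoint and $G$ has a $K_{3,3}$ minor, a contradiction. Hence one of $U_0,U_1,U_2$ is defined and empty.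

\emph{The coloring.} Let $Z$ be the union of $V(C)$ with those of $Y(w_0),Y(w_1)$ that are defined, so that $|Z|\le5+3+3=11$. A vertex outside $U_0$ is at odd distance from a vertex of $C$, a vertex of $U_0\setminus U_1$ from a vertex of $Y(w_0)$, and a vertex of $U_1=U_1\setminus U_2$ from a vertex of $Y(w_1)$. So the sets $N_O(z)$ with $z\in Z$ cover $V(G)$. Each is independent in $O$, and coloring every vertex by some $z$ with the vertex in $N_O(z)$ gives $\chi(O)\le11$.
\end{proof}

The excluded minor enters only once, to show that the selection of $w_0,w_1,w_2$ cannot be completed. It cannot be dropped, as the triangle-free graphs $H$ with $O(H)=H$ in the introduction show.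

\begin{thebibliography}{9}
\bibitem{NO} Jaroslav Nesetril and Patrice Ossona De Mendez, \emph{On Low Tree-Depth Decompositions}, arXiv:1412.1581 (2014).
\end{thebibliography}
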